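# Lie ideals in unital $C^*$-algebras without characters

## Lie ideals, the operation $T$, and relatedness

Throughout, $A$ is a $C^*$-algebra and $[a,b]=ab-ba$. *Ideal* means two-sided ideal, **not necessarily closed**. For example, in $B=C([0,1])$ with coordinate function $t$, the set $tB=\{tf: f\in B\}$ is an ideal. It is not closed: $\sqrt t\notin tB$, because $\sqrt t/t$ is unbounded, but $\sqrt t$ is the uniform limit of the functions $t(t+\tfrac1n)^{-1/2}\in tB$. Much of what follows is about not losing such ideals.

For additive subgroups $M,N\subseteq A$, let $[M,N]$ be the additive subgroup generated by all $[x,y]$ with $x\in M$, $y\in N$. If $M$ or $N$ is a linear subspace, scalars can be absorbed into that factor, so $[M,N]$ is the linear span of these commutators. This will be the case every time we use the notation for a general statement. For $X\subseteq A$ let $AXA$ be the set of finite sums of elements $axb$ with $x\in X$; if $A$ is unital, $AXA$ is the ideal generated by $X$.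

**Definition (Lie ideal).** A *Lie ideal* in $A$ is an additive subgroup $L\subseteq A$ with $[A,L]\subseteq L$. No closedness is assumed. The usual definition asks for a linear subspace; the weaker requirement costs nothing, and all results below hold for it.

*Example.* In $M_2(\mathbb C)$ the trace-zero matrices $\mathrm{sl}_2$ form a Lie ideal, because commutators have trace zero. So do $\mathbb C1$ and, as an additive subgroup, $\mathbb Z1$. Every ideal is a Lie ideal. In a commutative algebra every subspace is a Lie ideal.

**Definition ($T(K)$).** For a subspace $K\subseteq A$ put $T(K)=\{a\in A:[A,a]\subseteq K\}$. Thus $L\subseteq T(K)$ says exactly that $[A,L]\subseteq K$.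

*Example.* $T(0)$ is the center of $A$. Take $A=M_2(B)$ with $B=C([0,1])$, and let $J=M_2(tB)$. For $a=(a_{ij})$ we have
$$[e_{11},a]=a_{12}e_{12}-a_{21}e_{21},\qquad [e_{12},a]=a_{21}e_{11}+(a_{22}-a_{11})e_{12}-a_{21}e_{22}.$$
So $a\in T(J)$ forces $a_{12},a_{21},a_{11}-a_{22}\in tB$, that is, $a\in J+B1$. Conversely $[A,J+B1]=[A,J]\subseteq J$. Hence $T(J)=J+B1$.

**Definition (related).** A Lie ideal $L$ is *related* to an ideal $I$ if
$$[A,I]\subseteq L\subseteq T(I).$$
I call $[A,I]\subseteq L$ the lower half and $L\subseteq T(I)$ the upper half.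

*Example.* With $A$ and $J$ as above, $[A,J]$ is the set of trace-zero matrices with entries in $tB$. It lies in that set because $B$ is commutative, and it is all of it because $[e_{11},je_{12}]=je_{12}$, $[e_{22},je_{21}]=je_{21}$ and $[e_{12},je_{21}]=j(e_{11}-e_{22})$ for $j\in tB$. So the Lie ideals related to $J$ are those lying between the trace-zero part of $M_2(tB)$ and $M_2(tB)+B1$.

**Definition (character).** A *character* on $A$ is a surjective $*$-homomorphism $\chi:A\to\mathbb C$.

*Example.* On $C(X)$ the point evaluations are characters. If $B$ is unital, $M_2(B)$ has none: a character kills every element of square zero, hence $e_{12}$ and $e_{21}$, hence $e_{12}e_{21}=e_{11}$ and $e_{21}e_{12}=e_{22}$, hence $1$.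

We use the following textbook facts.

* Continuous functional calculus. In particular, if $x\ge 0$, then $f(x)$ is a norm limit of polynomials in $x$, and these can be chosen without constant term if $f(0)=0$.
* A closed ideal $P$ is self-adjoint and $A/P$ is a $C^*$-algebra. In a unital $C^*$-algebra the closure of a proper ideal is proper, so maximal ideals are closed; every proper ideal lies in a maximal one.
* A $C^*$-algebra $C$ is *prime* if two nonzero closed ideals never have product zero. For unital $C$ this gives: if $x,y\in C$ and $xCy=0$, then $x=0$ or $y=0$, since otherwise $\overline{CxC}$ and $\overline{CyC}$ are nonzero with product zero. A nonzero unital simple $C^*$-algebra is prime.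
* A primitive $C^*$-algebra is prime, and every closed ideal is the intersection of the primitive ideals containing it.

Now the question can be asked. *Let $A$ be a unital $C^*$-algebra without characters. Is every Lie ideal in $A$ related to a (unique) ideal?* It comes from Hannes Thiel, "Lie ideals in properly infinite C*-algebras", arXiv:2412.16087 (2024). For algebras that moreover have real rank zero, the answer yes is a known result; we shall not use it. The answer is yes in general, and there is a formula for the ideal.

**Theorem 1.** Let $A$ be a unital $C^*$-algebra without characters and $L\subseteq A$ a Lie ideal. Then $L$ is related to exactly one ideal $I$, namely $I=A[A,L]A$. Moreover, $I$ is the largest ideal with $[A,I]\subseteq L$ and the smallest ideal with $L\subseteq T(I)$.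

**Theorem 2.** For a unital $C^*$-algebra $A$ the following are equivalent: (i) $A$ has no characters; (ii) every Lie ideal of $A$ is related to exactly one ideal; (iii) the Lie ideal $A$ is related to only one ideal.

**Theorem 3.** Every $C^*$-algebra $A$ contains an ideal $W$, dense in $\bigcap\{\ker\chi:\chi\text{ a character of }A\}$ (read as $A$ if there are none), such that for every Lie ideal $L\subseteq A$ there is an ideal $I$ of $A$ with $[A,I]\subseteq L$ and $[W,L]\subseteq I$.

## The cases $C(X)$ and $M_2(\mathbb C)$ by hand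

**Commutative algebras.** If $A=C(X)$ with $X$ nonempty, then $[A,I]=0$ and $T(I)=A$ for every ideal $I$. So every Lie ideal is related to every ideal: uniqueness fails, and here there are characters.

**The algebra $M_2(\mathbb C)$.** The ideals are $0$ and $A$. Being related to $0$ means $L\subseteq\mathbb C1$; being related to $A$ means $\mathrm{sl}_2\subseteq L$. So we must show that $L$ consists of scalars or contains $\mathrm{sl}_2$.

Take $l\in L$. First cut out a corner. We compute $[e_{11},[e_{22},l]]=-l_{12}e_{12}-l_{21}e_{21}$. Taking the commutator with $e_{11}$ once more gives $-l_{12}e_{12}+l_{21}e_{21}$. Both are in $L$, so by adding and subtracting, $2l_{12}e_{12}$ and $2l_{21}e_{21}$ are in $L$.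

Suppose some $l_{12}\neq0$. Then $[\lambda e_{11},2l_{12}e_{12}]=2\lambda l_{12}e_{12}\in L$ for all $\lambda\in\mathbb C$, so $\mathbb Ce_{12}\subseteq L$. Now move to the other corners:
$$[\lambda e_{21},e_{12}]=\lambda(e_{22}-e_{11})\in L,\qquad [e_{21},\lambda(e_{22}-e_{11})]=-2\lambda e_{21}\in L .$$
So $\mathrm{sl}_2\subseteq L$. If some $l_{21}\ne0$, exchange the indices. In the remaining case all $l\in L$ are diagonal; then $[e_{12},l]=(l_{22}-l_{11})e_{12}\in L$ must be diagonal, so $l_{11}=l_{22}$ and $l$ is scalar.

There were two moves: cut an off-diagonal corner out of $l$ without leaving $L$, and carry it to the opposite corner without leaving $L$. Both will reappear.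

## The quadratic candidate $A[L,L]A$ and why it fails

Here is a natural attempt that uses no analysis. Let $A$ be any unital $C^*$-algebra and $L$ a Lie ideal. Try the ideal $J=A[L,L]A$.

*The lower half holds.* Put $S=\{a\in A:[A,a]\subseteq L\}$. From $[ab,c]=[a,bc]+[b,ca]$, the set $S$ is a subring, and $L\subseteq S$. For $u,v\in L$ and $a\in A$,
$$[u,v]a=[u,va]-v[u,a],$$
where $[u,va]\in L\subseteq S$ and $v[u,a]$ is a product of two elements of $L$, hence in $S$. So $[u,v]a\in S$. Then $b[u,v]a=[b,[u,v]a]+[u,v]ab$, where the first term is in $[A,S]\subseteq L\subseteq S$ and the second is in $S$. So $J\subseteq S$, that is, $[A,J]\subseteq L$.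

*The upper half almost holds.* Let $u\in L$ and $\delta(a)=[u,a]$. Then $\delta^2(a)=[u,[u,a]]\in[L,L]\subseteq J$ for all $a$. From $\delta^2(ab)=\delta^2(a)b+2\delta(a)\delta(b)+a\delta^2(b)$ we get $\delta(a)\delta(b)\in J$. From $\delta(a)\delta(cb)=\delta(a)\delta(c)b+\delta(a)c\,\delta(b)$ we get $\delta(a)A\delta(b)\subseteq J$. So $x=[u,a]$ satisfies $xAx\subseteq J$, and we would like to conclude $x\in J$.

For a closed ideal this is fine: $x^*xx^*x\in\overline J$, and in $A/\overline J$ this gives $\|\bar x\|^4=\|(\bar x^*\bar x)^2\|=0$. So $[A,L]\subseteq\overline J$. For an ideal that is not closed, the step from $xAx\subseteq J$ to $x\in J$ is false, and this is not a defect of the argument only. Take $A=M_2(B)$, $B=C([0,1])$ and $L=M_2(tB)$. Entries of products of two elements of $L$ lie in $t^2B$, and $[te_{11},te_{12}]=t^2e_{12}$, so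
$$A[L,L]A=M_2(t^2B).$$
But $[e_{11},te_{12}]=te_{12}\notin M_2(t^2B)$, so $L\not\subseteq T(A[L,L]A)$. Passing to the closure does not help: $\overline{M_2(t^2B)}$ contains $\sqrt t\,e_{12}$, since $\sqrt t$ is the uniform limit of $t^2(t+\tfrac1n)^{-3/2}$, and $[e_{11},\sqrt te_{12}]=\sqrt te_{12}\notin L$, so the lower half is lost.

The candidate must therefore depend *linearly* on $L$. The $M_2(\mathbb C)$ computation suggests one: the ideal generated by the corners $e_{11}le_{22}$, which are essentially elements of $L$. A general $A$ may have no projections other than $0$ and $1$, so we need a substitute for the pair $(e_{11},e_{22})$: orthogonal positive elements with some room around them.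

## Separated pairs and chains

From here until the proof of Theorem 3, $A$ is a nonzero unital $C^*$-algebra. A positive contraction is a $p\in A$ with $0\le p\le1$.

**Definition (separated).** For positive contractions write $p\ll p'$ if $p'p=p$; taking adjoints, this is the same as $pp'=p$. A pair $(p,q)$ of positive contractions is *separated* if there are positive contractions $p\ll p'$, $q\ll q'$ with $p'q'=0$. An element is *separated* if it lies in $pAq$ for some separated pair $(p,q)$.

*Example.* In $M_2(\mathbb C)$ the pair $(e_{11},e_{22})$ is separated (take $p'=p$, $q'=q$), and the multiples of $e_{12}$ and of $e_{21}$ are separated elements. In $C([0,1])$, $p\ll p'$ means $p'=1$ wherever $p\ne0$. The functions $\max(0,\tfrac12-t)$ and $\max(0,t-\tfrac12)$ have product zero but do not form a separated pair: by continuity $p'$ and $q'$ would both equal $1$ at $t=\tfrac12$.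

If $(p,q)$ is separated, so is $(q,p)$, since $q'p'=(p'q')^*=0$. Also $pq=pp'q'q=0$. Scalar multiples and adjoints of separated elements are separated. The relation $\ll$ is transitive: if $p\ll p'\ll p''$, then $p''p=p''p'p=p'p=p$.

**Chains.** The room between $p$ and $p'$ can be filled with intermediate elements. Let $(p,q)$ be separated with $p',q'$ as in the definition. Choose
$$0<a_6<b_6\le a_5<b_5\le\dots\le a_1<b_1\le1,$$
and let $f_k:[0,1]\to[0,1]$ be $0$ on $[0,a_k]$, $1$ on $[b_k,1]$ and linear in between. Put $p_k=f_k(p')$ and $q_k=f_k(q')$.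

Since $p'p=p$, we have $h(p')p=h(1)p$ for polynomials $h$, hence for continuous $h$; so $p_kp=f_k(1)p=p$. The function $f_k$ vanishes outside $[a_k,1]$, where $f_{k+1}=1$, so $f_{k+1}f_k=f_k$. Since $f_k(0)=0$, $p_i$ and $q_j$ are limits of polynomials without constant term in $p'$ and $q'$, so $p_iq_j=0$. In total:
$$p\ll p_1\ll p_2\ll\dots\ll p_6,\qquad q\ll q_1\ll\dots\ll q_6,\qquad p_iq_j=q_jp_i=0\ \text{ for all }i,j. \tag{1}$$
We use these consequences.

* **(C1)** $(p_i,q_j)$ is separated for $i,j\le5$, because $p_i\ll p_6$, $q_j\ll q_6$ and $p_6q_6=0$.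
* **(C2)** Let $g=1-p_k-q_k$. Since $p_k,q_k$ are orthogonal positive contractions, $p_k+q_k$ is a positive contraction, and so is $g$. For $i<k$ we have $gp_i=p_i-p_kp_i-q_kp_i=p_i-p_i-0=0$, hence also $p_ig=0$; likewise $gq_i=q_ig=0$.
* **(C3)** If $i\le k-3$, then $(g,p_i)$ and $(g,q_i)$ are separated. By (C2), $(1-p_{k-1})g=g$, so $g\ll1-p_{k-1}$. Also $p_i\ll p_{i+1}$, and $(1-p_{k-1})p_{i+1}=0$ because $i+1<k-1$. The same works with $q$.
* **(C4)** If $x\in pAq$, then $p_ix=x=xq_i$ for all $i\ge1$, and $x^2=xq_1p_1x=0$.

With two complementary projections, $1=p+q$. Here instead $1=p_k+q_k+g$ with a gap term $g$. The chain is there to control the gap: by (C2) it annihilates the lower levels, and by (C3) it is itself separated from levels at least three below.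

## Corners of a Lie ideal

The first move in $M_2(\mathbb C)$ carries over. We also need it for double commutators.

**Lemma 4.** Let $p,q\ge0$ with $pq=0$. If $L$ is a Lie ideal and $l\in L$, then $plq\in L$. If $J$ is an ideal and $i\in J$, then $piq\in[A,[A,J]]$.

*Proof.* Let $s=p^{1/2}$. It is a limit of polynomials in $p$ without constant term, so $sq=qs=0$. For any $l\in A$, expanding and using $pq=qp=0$,
$$-[p,[q,l]]=plq+qlp.$$
In the same way $-[s,[q,l]]=slq+qls$, and therefore, using $sq=qs=0$,
$$-[s,[s,[q,l]]]=[s,slq+qls]=s^2lq-qls^2=plq-qlp.$$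
Adding the two,
$$2plq=-[p,[q,l]]-[s,[s,[q,l]]]. \tag{2}$$
If $l\in L$, the right side is in $L$. Apply this with $p/2$ in place of $p$ to get $plq\in L$. If $l=i\in J$, then $[q,i]$ and $[s,[q,i]]$ are in $J$. In (2) the first term is in $[A,[A,J]]$; the second is $-[s,[s,j]]$ with $j=[q,i]\in J$, so it is there too. As $[A,[A,J]]$ is a linear subspace, $piq$ belongs to it. $\square$

## The ideal $W$ generated by separated elements

This section shows where characters enter. A character kills every separated element, because such elements have square zero. We show that characters are the only obstruction to the separated elements generating $A$.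

**Definition.** $W=W(A)$ is the additive subgroup generated by all finite products $x_1\cdots x_k$ ($k\ge1$) of separated elements.

*Example.* In $M_2(\mathbb C)$, $W$ contains $\lambda e_{12}$, $\lambda e_{21}$ and the products $(\lambda e_{12})e_{21}=\lambda e_{11}$, $(\lambda e_{21})e_{12}=\lambda e_{22}$, so $W=A$. In $C(X)$ we have $pAq=Apq=0$, so $W=0$.

**Lemma 5.** $W$ is an ideal of $A$.

*Proof.* Let $x\in pAq$ be separated and $a\in A$. Take a chain and let $g=1-p_4-q_4$. Then
$$ax=p_4ax+gax+q_4ax.$$
Since $x=xq_1$, the first term is in $p_4Aq_1$ and the second in $gAq_1$, so they are separated elements by (C1) and (C3). Since $x=p_1x$, the third equals $(q_4ap_1)\,x$, a product of two separated elements. So $ax\in W$. As $W$ is closed under adjoints, $xa=(a^*x^*)^*\in W$ as well. For a product $x_1\cdots x_k$, apply this to the first or the last factor: $ax_1$ is a sum of products of separated elements, hence so is $ax_1\cdots x_k$, and likewise on the right. So $AW\subseteq W$ and $WA\subseteq W$. $\square$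

**Lemma 6.** Let $P$ be a closed ideal of $A$ such that $A/P$ is a prime $C^*$-algebra of dimension $>1$. Then $W\not\subseteq P$.

*Proof.* Since $\dim A/P>1$ and $A/P$ is spanned by its self-adjoint elements, it has a non-scalar self-adjoint element $\bar b$. Lift it to a self-adjoint $b\in A$ (lift to any $c$ and take $b=(c+c^*)/2$). A self-adjoint element with one-point spectrum is scalar, so the spectrum of $\bar b$ contains two points $s\ne t$. Choose continuous $f,f',h,h':\mathbb R\to[0,1]$ with
$$f(s)=1=h(t),\qquad f'f=f,\qquad h'h=h,\qquad f'h'=0:$$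
narrow bumps around $s$ and $t$, and wider ones with disjoint supports. Then $f(b)\ll f'(b)$, $h(b)\ll h'(b)$ and $f'(b)h'(b)=0$, so $(f(b),h(b))$ is separated. In $A/P$ we have $f(\bar b)\ne0\ne h(\bar b)$. Since $A/P$ is prime, $f(\bar b)(A/P)h(\bar b)\ne0$, so there is $a\in A$ with $f(b)ah(b)\notin P$. This element is separated, hence in $W$. $\square$

**Lemma 7.** If $A$ is unital without characters, then $W=A$.

*Proof.* If $W\neq A$, then the ideal $W$ lies in a maximal ideal $M$, which is closed. The quotient $A/M$ is simple, hence prime. If $\dim A/M=1$, then $A\to A/M\cong\mathbb C$ would be a character. So $\dim A/M>1$, and Lemma 6 gives $W\not\subseteq M$, a contradiction. $\square$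

Note that $W$ itself, not its closure, equals $A$. So $1$ is a finite sum of products of separated elements.

## The corner ideal $I(L)$ and its upper half

**Definition.** For a Lie ideal $L$, let $I(L)$ be the ideal generated by all $plq$ with $l\in L$ and $(p,q)$ separated.

*Example.* Let $A=M_2(B)$, $B=C([0,1])$, $L=M_2(tB)$, the example that defeated $A[L,L]A$. The pair $(e_{11},e_{22})$ gives $te_{12}\in I(L)$, so $M_2(tB)\subseteq I(L)$. Conversely $plq\in M_2(tB)$ always. So $I(L)=M_2(tB)=L$, as it should be.

The definition is linear in $L$. For this ideal the upper half becomes short, and the work moves to the lower half.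

**Proposition 8.** For every unital $C^*$-algebra $A$ and Lie ideal $L$: $[W,L]\subseteq I(L)$.

*Proof.* **Step 1.** *Reduce to separated elements.* Put $I=I(L)$ and fix $l\in L$. By $[ab,l]=a[b,l]+[a,l]b$, the set $\{a\in A:[a,l]\in I\}$ is a subring. So if it contains all separated elements, it contains $W$. Let $x\in pAq$ be separated, take a chain, and let $g=1-p_4-q_4$.

**Step 2.** *Show that modulo $I$ the commutator $[l,x]$ lives in one corner.* By (C1) and (C3), the pairs $(q_4,p_1)$, $(g,p_1)$, $(q_1,p_4)$, $(q_1,g)$ are separated, so $q_4lp_1,\ glp_1,\ q_1lp_4,\ q_1lg$ lie in $I$. Write $\equiv$ for congruence modulo $I$. Using $x=p_1x=xq_1$ and $1=p_4+q_4+g$,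
$$lx=p_4lx+(q_4lp_1)x+(glp_1)x\equiv p_4lx,\qquad xl=x(q_1lp_4)+xlq_4+x(q_1lg)\equiv xlq_4 .$$
Since $p_4x=x=xq_4$, it follows that
$$[l,x]\equiv p_4lx-xlq_4=p_4(lx-xl)q_4=p_4[l,x]q_4.$$

**Step 3.** *See that this corner is a generator of $I$.* We have $[l,x]\in L$ and $(p_4,q_4)$ is separated by (C1), so $p_4[l,x]q_4\in I$ by definition. Hence $[l,x]\in I$. $\square$

## The lower half: carrying corners to the opposite side

**Proposition 9.** For every unital $C^*$-algebra $A$ and Lie ideal $L$: $[A,I(L)]\subseteq L$.

*Proof.* Fix a separated pair $(p,q)$, an $l\in L$ and a chain. Put $y_0=plq$. Since $pq=0$, Lemma 4 gives $y_0\in L$; and $p_1y_0=y_0=y_0q_1$.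

**Step 1.** *Get rid of one of the two outer factors.* An element of $I(L)$ is a finite sum of elements $by_0c$, for various $y_0$ of this kind. For all $a,b,c,y\in A$,
$$[a,byc]=[ab,yc]-[b,yca],$$
since the right side is $abyc-ycab-byca+ycab$. So it suffices to show
$$[a,y_0b]\in L\quad\text{for all }a,b\in A. \tag{3}$$

**Step 2.** *Set up four blocks.* Think of $p_4$ and $q_4$ as the two diagonal positions (though $p_4+q_4\neq1$ in general). Put
$$M=\{m\in A:p_4m=m=mp_4\},\qquad N=\{n\in A:q_4n=n=nq_4\},\qquad Z=\{z\in A:q_4z=z=zp_4\},$$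
$$Y=\{y\in L:p_4y=y=yq_4\},\qquad D=L\cap Z.$$
So $Y$ is the part of $L$ in the upper right corner, and $Z$ is the full lower left corner. Since $p_4q_4=q_4p_4=0$, we have $z'z=z'p_4q_4z=0$ for $z,z'\in Z$. Directly from the definitions, $NZM\subseteq Z$, $NZ\subseteq Z$, $ZM\subseteq Z$, $ZZ^*\subseteq N$, $Z^*Z\subseteq M$, and $zyc\in Z$ for $z,c\in Z$, $y\in Y$. Moreover
$$MY\subseteq Y,\qquad YN\subseteq Y,\qquad ND\subseteq D,\qquad DM\subseteq D. \tag{4}$$
Indeed, for $m\in M,\ n\in N,\ y\in Y,\ d\in D$:

* $ym=yq_4p_4m=0$, so $my=[m,y]\in L$;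
* $ny=nq_4p_4y=0$, so $yn=[y,n]\in L$;
* $dn=dp_4q_4n=0$, so $nd=[n,d]\in L$;
* $md=mp_4q_4d=0$, so $dm=[d,m]\in L$.

In each case the product is again in the right corner.

**Step 3.** *Carry $Y$ to the opposite corner.* We prove

**Claim (a).** $zyc\in L$ for all $z,c\in Z$ and $y\in Y$.

A double commutator gives only a symmetrized version. Write $\equiv$ for congruence of elements of $Z$ modulo the additive group $D$. Since $zc=cz=0$,
$$[[y,c],z]=ycz-cyz-zyc+zcy=-(cyz+zyc).$$
The left side is in $L$, the right side in $Z$, so
$$zyc\equiv-cyz. \tag{5}$$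
If $z=c$, this already gives $2zyz\in D$. For $z\ne c$ we must exchange $z$ and $c$, and for that we need to know how factors from $N$ and $M$ move.

Let $n\in N$. Apply (5) to $z$ and $nc\in Z$, then to $z$ and $c$, and use $ND\subseteq D$:
$$zy(nc)\equiv-(nc)yz=-n(cyz)\equiv n(zyc).$$
Let $m\in M$. Apply (5) to $zm\in Z$ and $c$, then to $z$ and $c$, and use $DM\subseteq D$:
$$(zm)yc\equiv-cy(zm)=-(cyz)m\equiv(zyc)m.$$
So for all $z,c\in Z$, $y\in Y$, $n\in N$, $m\in M$,
$$zync\equiv nzyc, \tag{6}$$
$$zmyc\equiv zycm. \tag{7}$$

*How these rules exchange $z$ and $c$ when there are matrix units.* Suppose for a moment that we are in $M_2(B)$ with $B$ unital and the blocks are the matrix entries. Then $z,y,c,n,m$ have coefficients $\zeta,\eta,\gamma,\nu,\mu\in B$, and the rules read $\zeta\eta\nu\gamma\equiv\nu\zeta\eta\gamma$ and $\zeta\mu\eta\gamma\equiv\zeta\eta\gamma\mu$. Setting suitable coefficients equal to $1$, that is, using $e_{21}\in Z$, we get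
$$\zeta\eta\gamma\overset{(6)}\equiv\gamma\zeta\eta\overset{(7)}\equiv\eta\gamma\zeta\overset{(6)}\equiv\gamma\eta\zeta .$$
In a general corner there is no $e_{21}$. Its place is taken by a cube root of $c$.

*The factorization $c=bb^*b$ with $b\in Z$.* For $n\ge1$ let $h_n(r)=(r+\tfrac1n)^{-1/3}$ for $r\ge0$, and $b_n=c\,h_n(c^*c)$. For real continuous $h$ on $[0,\|c\|^2]$ we have
$$\|c\,h(c^*c)\|^2=\|h(c^*c)\,c^*c\,h(c^*c)\|\le\sup_{0\le r\le\|c\|^2}\bigl(\sqrt r\,|h(r)|\bigr)^2. \tag{8}$$
On $[0,\|c\|^2]$ the continuous functions $\sqrt r\,h_n(r)$ increase with $n$ to the continuous function $r^{1/6}$, so by Dini's theorem the convergence is uniform. By (8) applied to $h_n-h_k$, the sequence $(b_n)$ is Cauchy; let $b$ be its limit. Since $b_n^*b_n=c^*c\,h_n(c^*c)^2$ and $r\,h_n(r)^2\to r^{1/3}$ uniformly, $b^*b=(c^*c)^{1/3}$. Hence $bb^*b=\lim_n b_n(c^*c)^{1/3}$, and by (8)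
$$\|b_n(c^*c)^{1/3}-c\|\le\sup_{0\le r\le\|c\|^2}\bigl|\sqrt r\,h_n(r)\,r^{1/3}-\sqrt r\bigr|\to0,$$
because $\sqrt r\,h_n(r)\,r^{1/3}\to r^{1/6}r^{1/3}=\sqrt r$ uniformly. So $c=bb^*b$.

It remains to see that $b\in Z$. From $q_4c=c$ we get $q_4b_n=b_n$, so $q_4b=b$. From $cp_4=c$ we get $c(c^*c)^jp_4=c(c^*c)^j$ for all $j\ge0$, hence $c\,h(c^*c)p_4=c\,h(c^*c)$ for polynomials and then for continuous $h$. So $b_np_4=b_n$ and $bp_4=b$.

*Exchange.* Note $bb^*\in N$ and $b^*z\in M$. Then
$$\begin{aligned}
zyc=zy(bb^*)b&\equiv(bb^*)zyb&&\text{by (6) with }n=bb^*\text{ and }b\text{ as last factor}\\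
&=b(b^*z)yb\equiv byb(b^*z)&&\text{by (7) with }m=b^*z\text{ and }b\text{ as first and last factor}\\
&=by(bb^*)z\equiv(bb^*)byz&&\text{by (6) with }n=bb^*,\ b\text{ first},\ z\text{ last}\\
&=cyz\equiv-zyc&&\text{by (5)}.
\end{aligned}$$
So $2zyc\in D$ for all $z,c\in Z$, $y\in Y$. Replacing $c$ by $c/2$ gives $zyc\in D\subseteq L$. This proves (a).

**Step 4.** *Handle the diagonal products $yz$.* We prove

**Claim (b).** $[m,yz]\in L$ for all $m\in M$, $y\in Y$, $z\in Z$.

By (4), $my\in L$, so $[my,z]=myz-zmy\in L$. Also $[y,zm]=yzm-zmy\in L$. The difference is $myz-yzm=[m,yz]$.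

**Step 5.** *Reduce (3) to $b$ in the corner $Z$.* Let $y=y_0$; it is in $Y$ because $p_4p_1=p_1$ and $q_1q_4=q_1$. Let $a,b\in A$ be arbitrary and $g=1-p_2-q_2$. Then
$$yb=yq_1b=y(q_1bp_2)+y(q_1bq_2)+y(q_1bg).$$
Since $q_1bq_2\in N$, (4) gives $y(q_1bq_2)\in L$. For $x=q_1bg$ we have $xy=q_1bgp_1y=0$ by (C2), so $yx=[y,x]\in L$. Hence the commutators of $a$ with the last two summands are in $L$. It remains to show $[a,yz]\in L$ for
$$z=q_1bp_2\in Z.$$

**Step 6.** *Cut $a$ into nine pieces and check each.* Let $g'=1-p_3-q_3$. We have $yz=p_1yz$ and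
$$zq_3=q_1bp_2q_3=0,\qquad zg'=q_1bp_2g'=0,\qquad q_3p_1=0,\qquad g'p_1=0,\qquad q_1g'=0, \tag{9}$$
by (1) and (C2). Write $a=\sum sas'$ with $s,s'\in\{p_3,q_3,g'\}$ and let $c=sas'$ be one of the nine terms. By (9), $c\,yz=sas'p_1yz=0$ unless $s'=p_3$, and $yz\,c=yzsas'=0$ unless $s=p_3$. The cases are:

* $s=s'=p_3$. Then $c\in M$, and $[c,yz]\in L$ by (b).
* $s=q_3,\ s'=p_3$. Then $c\in Z$ and $[c,yz]=cyz\in L$ by (a).
* $s=p_3,\ s'=q_3$. Then $[c,yz]=-y(zc)$ with $zc=q_1bp_2aq_3\in N$, so it is in $L$ by (4).
* $s=g',\ s'=p_3$. Then $[c,yz]=cyz$. Since $yc=yq_1g'ap_3=0$, we get $cy=[c,y]\in L$. Since $zc=zg'ap_3=0$, we have $zcy=0$, so $cyz=[cy,z]\in L$.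
* $s=p_3,\ s'=g'$. Then $[c,yz]=-yzc$. Since $zcy=zp_3ag'p_1y=0$, we get $yzc=[y,zc]\in L$.
* $s\ne p_3$ and $s'\neq p_3$ (four terms). Then $[c,yz]=0$.

Summing the nine terms, $[a,yz]\in L$. This proves (3), and with Step 1 the proposition. $\square$

Propositions 8 and 9 hold for every unital $C^*$-algebra. The absence of characters is used only through $W=A$.

## Recovering an ideal from its double commutators

Uniqueness needs a way to read off an ideal $J$ from $[A,J]$.

**Proposition 10.** Let $A$ be unital without characters and $J$ an ideal. Then $J=A[A,[A,J]]A$.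

*Proof.* Let $K=A[A,[A,J]]A$. Clearly $K\subseteq J$. For the converse we show that separated elements multiply $J$ into $K$. Let $x\in pAq$ be separated and $i\in J$; take a chain and $g=1-p_4-q_4$. Since $x=xq_1$,
$$xi=x(q_1ip_4)+x(q_1ig)+xiq_4.$$
Here $q_1p_4=0$ and $q_1g=0$, so by Lemma 4, $q_1ip_4$ and $q_1ig$ are in $[A,[A,J]]\subseteq K$. For the last term put $i'=xiq_4\in J$. Since $p_1x=x$ and $q_4q_5=q_4$, we have $i'=p_1i'q_5$ with $p_1q_5=0$, so $i'\in K$ by Lemma 4. Hence $xi\in K$.

For a product, $x_1\cdots x_ki=x_1(x_2\cdots x_ki)$ with $x_2\cdots x_ki\in J$, so this too is in $K$. Thus $WJ\subseteq K$. By Lemma 7, $1\in W$, so $J\subseteq K$. $\square$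

## Proof of Theorem 1: the ideal $A[A,L]A$

**Existence.** By Proposition 9, $[A,I(L)]\subseteq L$. By Lemma 7 and Proposition 8, $[A,L]=[W,L]\subseteq I(L)$, that is, $L\subseteq T(I(L))$. So $L$ is related to $I(L)$.

**Uniqueness and extremality.** Put $I=A[A,L]A$.

* If $J$ is an ideal with $[A,J]\subseteq L$, then Proposition 10 gives $J=A[A,[A,J]]A\subseteq A[A,L]A=I$.
* If $J$ is an ideal with $L\subseteq T(J)$, then $[A,L]\subseteq J$, so $I=A[A,L]A\subseteq J$.

An ideal to which $L$ is related satisfies both conditions, hence equals $I$. In particular $I(L)=I$, so $I$ itself satisfies $[A,I]\subseteq L\subseteq T(I)$. The first item then says that $I$ is the largest ideal satisfying the lower half, and the second that it is the smallest satisfying the upper half. $\square$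

## Proofs of Theorems 2 and 3: algebras with characters

*Proof of Theorem 2.* (i)$\Rightarrow$(ii) is Theorem 1, and (ii)$\Rightarrow$(iii) is trivial. For (iii)$\Rightarrow$(i), suppose $\chi$ is a character. Then $[A,A]\subseteq\ker\chi$, so $T(\ker\chi)=A=T(A)$. Since $[A,\ker\chi]\subseteq A$ and $[A,A]\subseteq A$, the Lie ideal $A$ is related both to $A$ and to $\ker\chi\ne A$. $\square$

So among unital $C^*$-algebras, the absence of characters is also necessary for existence together with uniqueness. Whether existence alone can fail in the presence of characters is not settled by this argument.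

*Proof of Theorem 3.* **Case 1:** $A$ unital. (For $A=0$ take $W=I=0$.) Take $W=W(A)$ and $I=I(L)$. By Lemma 5, $W$ is an ideal; Propositions 9 and 8 give $[A,I]\subseteq L$ and $[W,L]\subseteq I$.

For density, a separated $x$ has $x^2=0$ by (C4), so $\chi(x)^2=0$ for every character $\chi$. Thus characters vanish on $W$, and $\overline W\subseteq\bigcap_\chi\ker\chi$. Conversely, $\overline W$ is a closed ideal, hence the intersection of the primitive ideals containing it. If $P$ is one of these, $A/P$ is primitive, hence prime, and Lemma 6 together with $W\subseteq P$ excludes $\dim A/P>1$. So $\dim A/P=1$ and $P$ is the kernel of a character. Hence $\overline W\supseteq\bigcap_\chi\ker\chi$.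

**Case 2:** $A$ non-unital. Let $\tilde A=A+\mathbb C1$ be the unitization and $L$ a Lie ideal of $A$. Since $[\tilde A,L]=[A,L]\subseteq L$, it is a Lie ideal of $\tilde A$. Put $W=W(\tilde A)$ and $I=I(L)$, both formed in $\tilde A$.

The generators $plq$ of $I$ lie in $A$, because $l\in A$ and $A$ is an ideal of $\tilde A$. So $I\subseteq A$, and $I$ is an ideal of $A$. The quotient map $\tau:\tilde A\to\tilde A/A=\mathbb C$ is a character, so it kills $W$; hence $W\subseteq A$, and $W$ is an ideal of $A$. Case 1 for $\tilde A$ gives $[A,I]\subseteq[\tilde A,I]\subseteq L$ and $[W,L]\subseteq I$.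

For density, a character of $\tilde A$ either vanishes on $A$, and then equals $\tau$, or restricts to a character $\chi$ of $A$ and is its unital extension $\tilde\chi$; and every character of $A$ extends. So by Case 1
$$\overline W=\ker\tau\cap\bigcap_\chi\ker\tilde\chi=\bigcap_\chi\,(A\cap\ker\tilde\chi)=\bigcap_\chi\ker\chi,$$
where $\chi$ runs over the characters of $A$ and the last two intersections are read as $A$ if there are none. $\square$
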